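\title{The Poincar\'e polynomial of a compactification of the representation space of the linear quiver}

\begin{abstract}
A $q$-recursion on the positive cone of the root lattice of type $A_n$ defines rational functions $\mathfrak J_\alpha(q)$. To $\alpha=\sum a_i\alpha_i$ one also attaches a smooth projective variety $X_\alpha$ of triangular arrays of subspaces, which compactifies $\prod_i\mathrm{Hom}(\mathbb C^{a_i},\mathbb C^{a_{i+1}})$. We prove that the Poincar\'e polynomial of $X_\alpha$ is $(q)_\alpha^2\mathfrak J_\alpha$ at $q=t^2$. We count the points of $X_\alpha$ over $\mathbb F_q$ by computing the canonical volume of $X_\alpha(\mathbb F_q[[\varpi]])$ on the open cell. A transposition argument turns this volume into an integral over tuples of square matrices, and reducing the matrices modulo $\varpi$ gives the recursion with $q$ replaced by $q^{-1}$. A paving by affine spaces and Poincar\'e duality finish the proof.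
\end{abstract}

\section{Introduction}

\subsection{A recursion on the root lattice}

Let $n\ge1$ and let $\alpha_1,\dots,\alpha_n$ be the simple roots of type $A_n$, with the invariant form $(\alpha_i,\alpha_i)=2$, $(\alpha_i,\alpha_{i\pm1})=-1$, and $(\alpha_i,\alpha_j)=0$ for $|i-j|>1$. Let $Q^{\ge0}=\mathbb N\alpha_1\oplus\dots\oplus\mathbb N\alpha_n$, and write $\beta\le\alpha$ if $\alpha-\beta\in Q^{\ge0}$. Throughout, $\alpha=\sum a_i\alpha_i$ and $\beta=\sum b_i\alpha_i$. Put
\[
(q)_\alpha=\prod_{i=1}^n\prod_{j=1}^{a_i}(1-q^j),\qquad d(\alpha)=\sum_{i=1}^{n-1}a_ia_{i+1}.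
\]
Then $(\alpha,\alpha)/2=\sum a_i^2-d(\alpha)=\frac12\bigl(a_1^2+\sum_{i<n}(a_i-a_{i+1})^2+a_n^2\bigr)$, which is a positive integer for $\alpha\ne0$. Define $\mathfrak J_\alpha\in\mathbb Q(q)$ by $\mathfrak J_0=1$ and
\begin{equation}\label{eq:J}
\mathfrak J_\alpha=\sum_{0\le\beta\le\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta .
\end{equation}
The term $\beta=\alpha$ is $q^{(\alpha,\alpha)/2}\mathfrak J_\alpha$; moving it to the left and dividing by $1-q^{(\alpha,\alpha)/2}$ determines $\mathfrak J_\alpha$ from the $\mathfrak J_\beta$ with $\beta<\alpha$.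

We study $p_\alpha(q)=(q)_\alpha^2\,\mathfrak J_\alpha$. Write $(q)_a=\prod_{j=1}^a(1-q^j)$ and let $\binom ab_q=(q)_a/((q)_b(q)_{a-b})$ be the Gaussian binomial coefficient, which for a prime power $q$ is the number of $b$-dimensional subspaces of $\mathbb F_q^a$. Since $(q)_a^2/((q)_{a-b}(q)_b^2)=\binom ab_q(q)_a/(q)_b$, multiplying \eqref{eq:J} by $(q)_\alpha^2$ gives
\begin{equation}\label{eq:p}
p_\alpha=\sum_{0\le\beta\le\alpha}q^{(\beta,\beta)/2}\prod_{i=1}^n\Bigl(\binom{a_i}{b_i}_{q}\prod_{j=b_i+1}^{a_i}(1-q^j)\Bigr)\,p_\beta .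
\end{equation}
When all $a_i\le1$, the coefficient of $p_\beta$ is $q^{(\beta,\beta)/2}(1-q)^{\sum(a_i-b_i)}$. One finds $p_{\alpha_i}=1$. Both $(1-q)p_{\alpha_1+\alpha_2}$ and $(1-q^2)p_{\alpha_1+\alpha_3}$ equal $(1-q)^2+2q(1-q)=1-q^2$, so $p_{\alpha_1+\alpha_2}=1+q$ and $p_{\alpha_1+\alpha_3}=1$. For $\alpha=\alpha_1+\alpha_2+\alpha_3$,
\[
(1-q)\,p_\alpha=(1-q)^3+3q(1-q)^2+(1-q)\bigl(2q(1+q)+q^2\bigr),\qquad\text{so}\qquad p_\alpha=1+3q+q^2 .
\]
In each case the division by $1-q^{(\alpha,\alpha)/2}$ is exact, and the result is a palindromic polynomial of degree $d(\alpha)$ with nonnegative coefficients and constant term $1$. This is how the even Betti numbers of a connected smooth projective variety of dimension $d(\alpha)$ behave. Now $d(\alpha)$ is the dimension of the space of representations $V_1\to V_2\to\dots\to V_n$ of the linear quiver with $\dim V_i=a_i$, so one looks for a compactification of that space. The first candidate sends each map $f_i\colon V_i\to V_{i+1}$ to its graph and lands in a product of Grassmannians. For $\alpha_1+\alpha_2$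 this is $\mathbb P^1$, as desired, but for $\alpha_1+\alpha_2+\alpha_3$ it is $\mathbb P^1\times\mathbb P^1$, with $1+2q+q^2$ in place of $1+3q+q^2$. A finer compactification is needed.

\subsection{Triangular arrays of subspaces}

Fix $\alpha$ and put $d=d(\alpha)$. Let $V_i$ be a free $\mathbb Z$-module of rank $a_i$ with a fixed basis, $V=\bigoplus_{i=1}^nV_i$, and $V_{[i,j]}=\bigoplus_{l=i}^jV_l$. We use the same letters after extending scalars. Let $I=\{(i,j):1\le i\le j\le n-1\}$. For a commutative ring $B$, let $X_\alpha(B)$ be the set of arrays $(W_{ij})_{(i,j)\in I}$ of direct summands of $V\otimes B$ such that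
\begin{itemize}
\item[(i)] $W_{ij}$ has rank $a_i+\dots+a_j$;
\item[(ii)] $W_{ij}\subseteq W_{i-1,j}$ if $i>1$, and $W_{ij}\subseteq W_{i,j+1}$ if $j<n-1$;
\item[(iii)] $W_{i,n-1}\subseteq V_{[i,n]}$ and $W_{1,j}\subseteq V_{[1,j+1]}$.
\end{itemize}
For $n=4$ the inclusions (ii) form the diagram
\[
\begin{array}{ccccc}
W_{11}&\to&W_{12}&\to&W_{13}\\
&&\uparrow&&\uparrow\\
&&W_{22}&\to&W_{23}\\
&&&&\uparrow\\
&&&&W_{33}
\end{array}
\]
The conditions are closed in a product of Grassmannians, so they define a projective scheme $X=X_\alpha$ over $\mathbb Z$; for a field $k$ we write $X_k$ for its base change. Since $W_{ij}\subseteq W_{i,n-1}\cap W_{1j}$, condition (iii) is equivalent, given (ii), to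
\[
W_{ij}\subseteq E_{ij}:=V_{[i,j+1]}\quad\text{for all }(i,j)\in I .
\]

The scheme $X$ contains the representation space as an open subscheme. Let $U\subseteq X$ be the open locus where each projection $W_{ii}\to V_i$ is an isomorphism. There $W_{ii}$ is the graph of a map $f_i\colon V_i\to V_{i+1}$. Let $f=\bigoplus f_i\colon V\to V$, with $f$ zero on $V_n$; it is nilpotent, so $1+f$ is an automorphism of $V$. By (ii), $W_{ij}$ contains $\sum_{l=i}^jW_{ll}=(1+f)V_{[i,j]}$, a direct summand of $V$ of the same rank as $W_{ij}$, and the two are therefore equal. Conversely, the array $((1+f)V_{[i,j]})$ satisfies (i)--(iii) for every $f$. Hence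
\begin{equation}\label{eq:U}
U\cong\mathrm{Rep}:=\prod_{i=1}^{n-1}\mathrm{Hom}(V_i,V_{i+1})\cong\mathbb A^d,\qquad W_{ij}=(1+f)V_{[i,j]} .
\end{equation}

\begin{example}\label{ex:small}
For $n=1$, $X$ is a point. For $n=2$, $X$ is the Grassmannian of $a_1$-dimensional subspaces of $V_1\oplus V_2$. For $\alpha=\alpha_1+\alpha_2+\alpha_3$, a point consists of lines $W_{11}\subset V_1\oplus V_2$ and $W_{22}\subset V_2\oplus V_3$ and a plane $W_{12}$ containing both. The plane is determined by the lines unless $W_{11}=W_{22}=V_2$. Near that point let the lines be spanned by $(u,1,0)$ and $(0,1,v)$, so that $u=f_1^{-1}$, $v=f_2$, and let the plane be $\lambda_1x_1+\lambda_2x_2+\lambda_3x_3=0$. The conditions read $\lambda_2=-\lambda_1u=-\lambda_3v$, so the plane is given by $[\lambda_1:\lambda_3]$ with $\lambda_1u=\lambda_3v$. Thus $X$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ at one point, with Betti numbers $1,3,1$. The exceptional curve records the limit of $v/u=f_2f_1$ as $f_1\to\infty$ and $f_2\to0$: the spaces $W_{ij}$ with $i<j$ keep track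 of the composites of the maps.
\end{example}

It is known that $X_{\mathbb C}$ is smooth and connected of dimension $d$. We need these facts over every field and prove them in Section~\ref{sec:geometry}. Let
\[
P_{X_\alpha}(t)=\sum_{i=0}^{2d}\dim H^i(X_\alpha(\mathbb C),\mathbb Q)\,t^i
\]
be the Poincar\'e polynomial. The problem, which comes from Labelle's paper \cite{Labelle}, is to decide whether $P_{X_\alpha}(t)$ equals $(q)_\alpha^2\mathfrak J_\alpha$ at $q=t^2$ for all $\alpha$. It does.

\begin{theorem}\label{thm:A}
For every $\alpha\in Q^{\ge0}$ we have $P_{X_\alpha}(t)=p_\alpha(t^2)$, where $p_\alpha=(q)_\alpha^2\mathfrak J_\alpha$. Moreover $|X_\alpha(\mathbb F_q)|=p_\alpha(q)$ for every finite field $\mathbb F_q$.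
\end{theorem}

For $n=2$ this says $p_\alpha=\binom{a_1+a_2}{a_1}_q$. To state more, recall that a \emph{paving by affine spaces} of a $k$-variety $Y$ is a chain of closed subvarieties $\emptyset=Y_{\le0}\subset Y_{\le1}\subset\dots\subset Y_{\le N}=Y$ in which each difference, called a cell, is isomorphic to an affine space over $k$. The Grothendieck ring $K_0(\mathrm{Var}_k)$ is generated by classes of $k$-varieties with $[Y]=[Z]+[Y\setminus Z]$ for $Z\subseteq Y$ closed and $[Y][Y']=[Y\times Y']$, and $\mathbb L=[\mathbb A^1]$.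

\begin{theorem}\label{thm:B}
Let $\alpha\in Q^{\ge0}$ and $d=d(\alpha)$.
\begin{enumerate}
\item Over every field $k$, $X_\alpha$ is paved by affine spaces. The number $c_m$ of $m$-dimensional cells does not depend on $k$, and $\sum_mc_mq^m=p_\alpha(q)$. Hence $[X_\alpha]=p_\alpha(\mathbb L)$ in $K_0(\mathrm{Var}_k)$, and $H^*(X_\alpha(\mathbb C),\mathbb Z)$ is torsion-free and concentrated in even degrees.
\item $p_\alpha$ is a polynomial in $\mathbb N[q]$ of degree exactly $d$ with constant term $1$, palindromic and unimodal.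
\item For every prime power $q$,
\[
q^{(\alpha,\alpha)/2}\,|X_\alpha(\mathbb F_q)|=\sum_{\varphi\in\prod_i\mathrm{End}(\mathbb F_q^{a_i})}|X_{\dim\ker\varphi}(\mathbb F_q)|,\qquad\dim\ker\varphi:=\sum_i(\dim\ker\varphi_i)\,\alpha_i .
\]
\item Let $O=\mathbb F_q[[\varpi]]$ and let $A_i\in\mathrm{Mat}_{a_i}(O)$, $1\le i\le n$, be independent Haar-random matrices. With $M_i=\mathrm{coker}(\varpi A_i)$,
\[
|X_\alpha(\mathbb F_q)|=\mathbb E\prod_{i=1}^{n-1}|\mathrm{Hom}_O(M_i,M_{i+1})| .
\]
\end{enumerate}
\end{theorem}

\subsection{Outline of the proof}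

Replacing $q$ by $q^{-1}$ removes the signs from \eqref{eq:p}: its coefficients become the numbers of tuples of endomorphisms with given coranks (Section~\ref{sec:recursion}). So the heart of the matter is part (3) of Theorem~\ref{thm:B}. Its endomorphisms $\varphi_i$ do not appear in the definition of $X_\alpha$. They arise as reductions modulo $\varpi$ of matrices over $O=\mathbb F_q[[\varpi]]$, in the following way. For a smooth projective variety, the number of $\mathbb F_q$-points is a volume over $O$, and a volume can be computed on the dense cell $U$, without any description of the boundary. Section~\ref{sec:volume} recalls this and runs the whole argument by hand for the surface of Example~\ref{ex:small}. In general we need the density of the measure on $U$. It is read off from the canonical bundle, which we compute from a resolution of the tangent bundle (Sections~\ref{sec:geometry} and~\ref{sec:density}). The density couples all the maps $f_i$; Section~\ref{sec:swap} rewrites the integral so that only neighboring indices interact, and Section~\ref{sec:reduction}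 extracts the recursion. Section~\ref{sec:end} passes from point counts to cohomology.

\section{The recursion counts endomorphisms by corank}\label{sec:recursion}

For $0\le\beta\le\alpha$ put
\[
\gamma_{\alpha\beta}(q)=\prod_{i=1}^n\binom{a_i}{b_i}_{q}\prod_{l=0}^{a_i-b_i-1}(q^{a_i}-q^l).
\]
For a prime power $q$ this is the number of $\varphi\in\prod_i\mathrm{End}(\mathbb F_q^{a_i})$ with $\dim\ker\varphi=\beta$: choose the kernel of $\varphi_i$, and then an injection of the quotient $\mathbb F_q^{a_i}/\ker\varphi_i$ into $\mathbb F_q^{a_i}$. Let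
\[
p_\alpha^\vee(q)=q^{d(\alpha)}p_\alpha(q^{-1}).
\]

\begin{lemma}\label{lem:rec}
Fix a real number $q>1$. No $p^\vee_\alpha$ has a pole at $q$, and $y_\alpha=p_\alpha^\vee(q)$ is the unique family of numbers with $y_0=1$ and
\begin{equation}\label{eq:rec}
q^{(\alpha,\alpha)/2}\,y_\alpha=\sum_{0\le\beta\le\alpha}\gamma_{\alpha\beta}(q)\,y_\beta\qquad(\alpha\in Q^{\ge0}).
\end{equation}
\end{lemma}

\begin{proof}
Replace $q$ by $q^{-1}$ in \eqref{eq:p} and use $\binom ab_{q^{-1}}=q^{-b(a-b)}\binom ab_q$ and $p_\beta(q^{-1})=q^{-d(\beta)}p^\vee_\beta$. The powers of $q$ in the term $\beta$ have total exponent $-\sum b_i^2+d(\beta)-\sum b_i(a_i-b_i)-d(\beta)=-\sum a_ib_i$, so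
\[
q^{-d(\alpha)}p^\vee_\alpha=\sum_\beta\prod_i\Bigl(q^{-a_ib_i}\binom{a_i}{b_i}_{q}\prod_{j=b_i+1}^{a_i}(1-q^{-j})\Bigr)\,p^\vee_\beta .
\]
Multiply by $q^{\sum a_i^2}$ and note that $q^{a(a-b)}\prod_{j=b+1}^a(1-q^{-j})=\prod_{j=b+1}^a(q^a-q^{a-j})=\prod_{l=0}^{a-b-1}(q^a-q^l)$. This is \eqref{eq:rec} for $p^\vee$ as an identity of rational functions. Since $\gamma_{\alpha\alpha}=1$, equation \eqref{eq:rec} reads $(q^{(\alpha,\alpha)/2}-1)y_\alpha=\sum_{\beta<\alpha}\gamma_{\alpha\beta}y_\beta$, and the factor on the left is nonzero for $\alpha\neq0$ and $q>1$. Uniqueness and the absence of poles follow by induction on $\alpha$.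
\end{proof}

For $n=1$ the constant family $y_\alpha=1$ solves \eqref{eq:rec}, because there are $q^{a^2}$ square matrices of size $a$. This is the case where $X_\alpha$ is a point.

\section{Counting points by volume}\label{sec:volume}

\subsection{The canonical measure}

Fix $k=\mathbb F_q$, $O=k[[\varpi]]$ and $K=k((\varpi))$, with the absolute value $|\varpi|=q^{-1}$. A vector or matrix over $K$ is \emph{integral} if its entries lie in $O$; we then write $Z\in O$. Haar measure on a space of matrices over $K$ is normalized so that the integral matrices have volume $1$; a space of matrices with no rows or no columns is a point of volume $1$. Multiplying $a\times b$ matrices on the left by $s\in GL_a(K)$ scales volumes by $|\det s|^b$, and multiplying them on the right by $s\in GL_b(K)$ scales volumes by $|\det s|^a$. A lattice in a finite-dimensional $K$-vector space is an $O$-submodule spanned by a basis. For lattices $\Lambda,\Lambda'$ in the same space put $[\Lambda:\Lambda']=\mathrm{vol}(\Lambda)/\mathrm{vol}(\Lambda')$. This is the usual index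 if $\Lambda'\subseteq\Lambda$, and $[s\Lambda:\Lambda]=|\det s|$.

Let $Y$ be a smooth projective geometrically irreducible variety of dimension $d$ over $k$. By properness $Y(K)=Y(O)$, so there is a reduction map $Y(K)\to Y(k)$; its fibers are the residue discs. Choose \'etale coordinates $z_1,\dots,z_d$ centered at $\bar y\in Y(k)$. By Hensel's lemma they identify the disc of $\bar y$ with $(\varpi O)^d$. Two choices of coordinates differ by a Jacobian that is a unit of $O$, so the Haar measures on the discs define a canonical measure $\mu$ on $Y(O)$; locally it is $|\omega|$ for a generator $\omega$ of the canonical bundle. Each disc has volume $q^{-d}$, which gives Weil's formula \cite[Theorem 2.2.5]{Weil}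
\[
\mu(Y(O))=q^{-d}\,|Y(\mathbb F_q)| .
\]

\begin{lemma}\label{lem:weil}
Let $U\subseteq Y$ be a dense open subvariety with an isomorphism $U\cong\mathbb A^d_k$. For $f\in U(K)=K^d$ let $x\in Y(O)$ be the extension of $f$, view $x^*T_Y$ as a lattice in the tangent space $T_fU=K^d$, and put $\rho(f)=[O^d:x^*T_Y]$. Then
\[
q^{-d}|Y(\mathbb F_q)|=\int_{K^d}\rho(f)\,df .
\]
\end{lemma}

\begin{proof}
First, $(Y\setminus U)(K)$ has measure zero. Near $\bar y$ choose a nonzero regular function vanishing on $Y\setminus U$. As $Y$ is smooth and irreducible, its expansion in $k[[z_1,\dots,z_d]]$ is a nonzero power series $g$, and it suffices to show that the zero set of $g$ in $(\varpi O)^d$ is null. Write $g=\sum_mg_m(z_1,\dots,z_{d-1})z_d^m$ with some $g_m\neq0$. By induction on $d$ the zero set of $g_m$ is null; outside it, $g$ restricts to a nonzero series in $z_d$, whose zeros are isolated, hence finite in number. Fubini's theorem concludes.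

Second, on the disc of $\bar y$ the change of variables formula gives $dz=|\det\Theta|\,df$ with $\Theta=(\partial z_i/\partial f_j)$. The vectors $\partial/\partial z_i$ span $x^*T_Y$, the vectors $\partial/\partial f_j=\sum_i\Theta_{ij}\,\partial/\partial z_i$ span $O^d$, and so $|\det\Theta|=\rho(f)$.
\end{proof}

\subsection{The blown-up quadric surface by hand}\label{sec:hand}

Write $\langle x_1,\dots,x_r\rangle=\max(1,|x_1|,\dots,|x_r|)$. On $\mathbb P^1$ the coordinates are $f$ for $|f|\le1$ and $u=f^{-1}$ for $|f|>1$, so $\rho(f)=\langle f\rangle^{-2}$. The shell $|f|=q^m$ has volume $q^m(1-q^{-1})$, and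
\[
I_2:=\int_K\langle f\rangle^{-2}df=1+(1-q^{-1})\sum_{m\ge1}q^{-m}=1+q^{-1}=q^{-1}|\mathbb P^1(\mathbb F_q)| .
\]

Now let $\alpha=\alpha_1+\alpha_2+\alpha_3$ and let $u=f_1^{-1}$, $v=f_2$ be as in Example~\ref{ex:small}. The blow-up changes the measure only where $|u|,|v|<1$. If $|v|\le|u|$, the coordinates on $X$ are $u$ and $w=v/u$, and $du\,dw=|u|^{-1}du\,dv$; if $|u|\le|v|$ the roles are exchanged. So the density $\langle f_1\rangle^{-2}\langle f_2\rangle^{-2}$ of $\mathbb P^1\times\mathbb P^1$ gets divided by $\delta=\max(\langle f_1\rangle^{-1},|f_2|\langle f_2\rangle^{-1})$, which is $\max(|u|,|v|)$ on the disc and $1$ outside it. Since $\delta=\langle f_2,f_2f_1\rangle/(\langle f_1\rangle\langle f_2\rangle)$,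
\[
I_3:=q^{-2}|X(\mathbb F_q)|=\iint\langle f_1\rangle^{-1}\langle f_2\rangle^{-1}\langle f_2,f_2f_1\rangle^{-1}\,df_1\,df_2 .
\]
Three steps evaluate this integral, and they are the steps of the general proof.

\emph{Removing the composite.} Fix $f_1$, choose $s\in K$ with $|s|=\langle f_1\rangle$, and substitute $f_2=f_2's^{-1}$. Then $\langle f_2,f_2f_1\rangle=\langle f_2s\rangle=\langle f_2'\rangle$, while $\langle f_2\rangle^{-1}df_2=\max(|s|,|f_2'|)^{-1}df_2'=\langle f_1,f_2'\rangle^{-1}df_2'$. Thus $I_3=\iint\langle f_1\rangle^{-1}\langle f_1,f_2\rangle^{-1}\langle f_2\rangle^{-1}df_1\,df_2$.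

\emph{Changing the variables of integration.} Each factor is a volume: $\langle f_1\rangle^{-1}$ is the volume of $\{A_1\in O:f_1A_1\in O\}$, $\langle f_1,f_2\rangle^{-1}$ is that of $\{A_2\in O:A_2f_1\in O,\ f_2A_2\in O\}$, and $\langle f_2\rangle^{-1}$ is that of $\{A_3\in O:A_3f_2\in O\}$. Integrating over $f_1,f_2$ first gives
\[
I_3=\int_{O^3}h(A_1,A_2)\,h(A_2,A_3)\,dA,\qquad h(A,B)=\mathrm{vol}\{f:fA\in O,\ Bf\in O\}=\max(|A|,|B|)^{-1},
\]
and in the same way $I_2=\int_{O^2}h(A_1,A_2)\,dA$.

\emph{Reducing modulo $\varpi$.} We have $h(A,B)=1$ if $A$ or $B$ is a unit, and $h(\varpi A,\varpi B)=q\,h(A,B)$. Split $O^3$ according to which $A_i$ are units. The cases are: $A_2$ a unit; $A_2$ the only nonunit; $A_2$ and exactly one of $A_1,A_3$ nonunits; all three nonunits. They give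
\[
I_3=(1-q^{-1})+q^{-1}(1-q^{-1})^2+2q^{-2}(1-q^{-1})\cdot qI_2+q^{-3}\cdot q^2I_3 .
\]
Since $I_3$ is finite, $I_3=1+q^{-1}(1-q^{-1})+2q^{-1}(1+q^{-1})=1+3q^{-1}+q^{-2}$, and $|X(\mathbb F_q)|=q^2+3q+1$.

For general $\alpha$ no atlas of charts is at hand, so the density must be found differently; and matrices do not commute, so the first step needs a new argument.

\section{The geometry of $X_\alpha$ over $\mathbb Z$}\label{sec:geometry}

For $n=1$ there is nothing to prove, so let $n\ge2$. We set $a_{n+1}=0$. Regard $I$ as a poset with arrows $(i,j)\to(i-1,j)$ and $(i,j)\to(i,j+1)$, pointing from smaller to larger elements. On $X$ we have the vector bundles $W_{ij}\subseteq E_{ij}$ and $Q_{ij}=E_{ij}/W_{ij}$, where $Q_{ij}$ has rank $a_{j+1}$.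

\subsection{A torus action and connectedness}

Let $\mathbb G_m$ act on $V$ by scaling the basis vectors of all the $V_i$ with pairwise distinct weights. The action preserves each $E_{ij}$, so $\mathbb G_m$ acts on $X$, compatibly with the Pl\"ucker embedding. A subspace fixed by $\mathbb G_m$ is a sum of weight spaces, hence spanned by basis vectors. So over any field the geometric fixed points are the \emph{coordinate arrays}, in which every $W_{ij}$ is spanned by basis vectors. They are finite in number, rational over the prime field, and indexed by a set of arrays of subsets of the basis that does not depend on the field.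

\begin{lemma}\label{lem:conn}
For every algebraically closed field $k$, $X_k$ is connected.
\end{lemma}

\begin{proof}
For $x\in X(k)$ the orbit map $\mathbb G_m\to X_k$ extends to $\mathbb A^1$, and the image of $0$ is a fixed point in the component of $x$. So it suffices to join each coordinate array $W$ to $W^0=(V_{[i,j]})$. Give the basis vectors of $V_l$ degree $l$, and let $\deg W$ be the sum over $v\in I$ of the degrees of the basis vectors in $W_v$. We show that $W\ne W^0$ is joined by a curve to a coordinate array of smaller degree; induction on the degree then concludes.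

By \eqref{eq:U}, $W_{jj}=V_j$ for all $j$ forces $W=W^0$. So there are $j$ and a basis vector $e'\in V_j$ with $e'\notin W_{jj}$. Let $m\ge j$ be maximal with $e'\notin W_{jm}$, and put $W_{j+1,j}=0$. Exactly $a_j$ basis vectors lie in $W_{jm}$ but not in $W_{j+1,m}$, and at most $a_j-1$ of them lie in $V_j$. So one of them, $e$, lies in some $V_l$ with $l>j$. For $\lambda\in k$ let $g_\lambda$ send $e$ to $e+\lambda e'$ and fix the other basis vectors. Define $W_{i'j'}(\lambda)=g_\lambda W_{i'j'}$ if $i'\le j$ and $W_{i'j'}(\lambda)=W_{i'j'}$ if $i'>j$.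

This is a point of $X$. If $i'\le j$ and $e\in W_{i'j'}$, then $j'+1\ge l>j$, so $e'\in E_{i'j'}$ and $W_{i'j'}(\lambda)\subseteq E_{i'j'}$. The only inclusions (ii) that need proof are $W_{j+1,j'}\subseteq g_\lambda W_{jj'}$. If $e\notin W_{j+1,j'}$, then $g_\lambda$ fixes $W_{j+1,j'}$ and the inclusion holds. If $e\in W_{j+1,j'}$, then $j'>m$ because $e\notin W_{j+1,m}$; hence $e'\in W_{jj'}$ by the maximality of $m$, and $g_\lambda W_{jj'}=W_{jj'}$. As $\lambda\to\infty$, $W(\lambda)$ tends to the coordinate array obtained by replacing $e$ with $e'$ in those $W_{i'j'}$, $i'\le j$, that contain $e$ but not $e'$. One of them is $W_{jm}$, so the degree drops.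
\end{proof}

\subsection{The tangent complex}

The tangent space to the product of the Grassmannians of the $E_v$ is $\bigoplus_v\mathrm{Hom}(W_v,Q_v)$. The condition $W_s\subseteq W_t$ is the vanishing of $W_s\to Q_t$, so the equations of $X$ take values in $\bigoplus_{s\to t}\mathrm{Hom}(W_s,Q_t)$. They are redundant: around each square of the diagram, the inclusion of the smallest space in the largest follows in two ways. A three-term complex records this.

A \emph{representation} of $I$ over a field $k$ consists of finite-dimensional spaces $M_v$ and maps $M_{st}\colon M_s\to M_t$ for the arrows, such that all squares commute. A square is determined by its smallest vertex $v=(i,j)$ with $i>1$, $j<n-1$; its other vertices are $s_1=(i-1,j)$, $s_2=(i,j+1)$ and $v^+=(i-1,j+1)$. For representations $M,N$ let $C^\bullet(M,N)$ be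
\[
\bigoplus_{v}\mathrm{Hom}(M_v,N_v)\xrightarrow{\ \partial^0\ }\bigoplus_{s\to t}\mathrm{Hom}(M_s,N_t)\xrightarrow{\ \partial^1\ }\bigoplus_{\mathrm{squares}}\mathrm{Hom}(M_v,N_{v^+}),
\]
\[
(\partial^0\psi)_{st}=N_{st}\psi_s-\psi_tM_{st},\qquad(\partial^1c)_v=\bigl[c_{s_1v^+}M_{vs_1}+N_{s_1v^+}c_{vs_1}\bigr]-\bigl[c_{s_2v^+}M_{vs_2}+N_{s_2v^+}c_{vs_2}\bigr].
\]
For $c=\partial^0\psi$ each bracket telescopes to $N_{vv^+}\psi_v-\psi_{v^+}M_{vv^+}$, where $M_{vv^+}$, $N_{vv^+}$ are the composites, so $\partial^1\partial^0=0$. The complex is an exact functor of each variable, so a short exact sequence in either variable gives a long exact sequence in cohomology. A point of $X(k)$ gives a short exact sequence of representations $0\to W\to E\to Q\to0$.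

\begin{proposition}\label{prop:vanish}
For every field $k$ and every $W\in X(k)$, $H^1(C(W,Q))=H^2(C(W,Q))=0$.
\end{proposition}

\begin{proof}
The long exact sequence contains $H^1(C(W,E))\to H^1(C(W,Q))\to H^2(C(W,W))$, so Steps 1 and 3 below suffice. Step 2 computes the cohomology for the simplest second variables, from which $E$ is built.

\emph{Step 1: $H^2(C(W,N))=0$ for every $N$.} Consider cochains with components $\eta_{ij}\in\mathrm{Hom}(W_{ij},N_{i,j+1})$ at the arrows $(i,j)\to(i,j+1)$ and zero at the other arrows. Then $(\partial^1\eta)_{(i,j)}=\eta_{i-1,j}|_{W_{ij}}-N\eta_{ij}$, where $N$ stands for the map $N_{i,j+1}\to N_{i-1,j+1}$. Given $\epsilon\in C^2$, fix $j\le n-2$, put $\eta_{jj}=0$, and for $i=j,j-1,\dots,2$ let $\eta_{i-1,j}$ be an extension of $\epsilon_{ij}+N\eta_{ij}$ from the subspace $W_{ij}$ to $W_{i-1,j}$. Then $\partial^1\eta=\epsilon$. Only the injectivity of $W_{ij}\to W_{i-1,j}$ was used.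

\emph{Step 2.} For a subset $S\subseteq I$ that is up-closed or down-closed, let $1_S$ be the representation equal to $k$ on $S$, with identity maps, and $0$ elsewhere. For $v_0=(i_0,j_0)$ let $D=\{(i,j):i_0\le i\le j\le j_0\}$ be the set of elements below $v_0$. We claim that for every $M$ we have $H^1(C(M,1_D))=0$ and $H^0(C(M,1_D))=M_{v_0}^*$, where $\lambda\in M_{v_0}^*$ corresponds to the family $(\lambda\circ M_{vv_0})_{v\in D}$. Indeed, $C(M,1_D)$ is dual to the first three terms of
\[
0\to\bigoplus_{v^+\in D}M_v\to\bigoplus_{s\to t,\ t\in D}M_s\to\bigoplus_{v\in D}M_v\to M_{v_0}\to0,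
\]
where the last map is the sum of the composites $M_{vv_0}$, and it is enough to show that this complex is exact. It is an exact functor of $M$, and $M$ has a filtration whose quotients are one-dimensional and concentrated at one vertex (a line in $M_v$, for $v$ maximal in the support, is a subrepresentation). So let $M$ be $k$ at $v=(i,j)$ and $0$ elsewhere. If $v\notin D$, all terms vanish because $D$ is down-closed. If $v=v_0$, the complex is the identity $k\to k$ in the last two places. Let $v\in D\setminus\{v_0\}$. If $i>i_0$ and $j<j_0$, both arrows out of $v$ and the square at $v$ end in $D$, and the complex is $k\to k^2\to k$ with maps $x\mapsto(x,-x)$ and $(x,y)\mapsto x+y$, which is exact. If exactly one of the inequalities holds, exactly one arrow out of $v$ ends in $D$, the square does not, and the complex is the identity $k\to k$ in the two middle places.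

\emph{Step 3: $H^1(C(W,E))=0$.} We have $E=\bigoplus_lV_l\otimes1_{S_l}$ with $S_l=\{(i,j):i\le l\le j+1\}$, which is up-closed. Its complement is the disjoint union of $D'=\{j\le l-2\}$ and $D''=\{i\ge l+1\}$, and no arrow joins these two sets. So there is an exact sequence $0\to1_{S_l}\to1_I\to1_{D'}\oplus1_{D''}\to0$. The sets $I,D',D''$ are of the form $D$ for $v_0=(1,n-1)$, $(1,l-2)$, $(l+1,n-1)$, or empty. By Step 2, $H^1(C(W,1_{S_l}))$ is the cokernel of the restriction map $W_{1,n-1}^*\to W_{1,l-2}^*\oplus W_{l+1,n-1}^*$ (omit a summand if its set is empty). This map is dual to the addition map $W_{1,l-2}\oplus W_{l+1,n-1}\to W_{1,n-1}$. Here condition (iii) enters: $W_{1,l-2}\subseteq V_{[1,l-1]}$ and $W_{l+1,n-1}\subseteq V_{[l+1,n]}$ meet in $0$, so addition is injective and restriction is surjective.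
\end{proof}

Let $C^0,C^1,C^2$ be the vector bundles on $X$ given by the terms of $C(W,Q)$. Each is a sum of terms $\mathrm{Hom}(W_s,Q_t)$, to which we attach the signs $+,-,+$ in $C^0,C^1,C^2$.

\begin{lemma}\label{lem:ranks}
For fixed $s=(i,j)$, the signed sum of $\mathrm{rk}\,Q_t$ over the terms with source $s$ is $a_{j+1}-a_{j+2}$ if $i=1$ and $0$ if $i>1$. For fixed $t=(i,j)$, the signed sum of $\mathrm{rk}\,W_s$ over the terms with target $t$ is $a_i$ if $i=j$ and $0$ if $i<j$. Moreover $\mathrm{rk}\,C^0-\mathrm{rk}\,C^1+\mathrm{rk}\,C^2=d$.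
\end{lemma}

\begin{proof}
The targets of $s=(i,j)$ are $(i,j)$, $(i,j+1)$ and, if $i>1$, $(i-1,j)$, $(i-1,j+1)$, with signed ranks $a_{j+1}$, $-a_{j+2}$, $-a_{j+1}$, $a_{j+2}$; for $j=n-1$ the targets with second index $n$ are absent, in accordance with $a_{n+1}=0$. The only source of $(i,i)$ is itself. For $i<j$ the sources of $(i,j)$ are $(i,j)$, $(i+1,j)$, $(i,j-1)$ and, if $i+1\le j-1$, $(i+1,j-1)$; each $a_l$ with $i<l<j$ is counted $1-1-1+1=0$ times, and $a_i$, $a_j$ are counted $1-1=0$ times. Summing over targets gives $\sum_ia_i\,\mathrm{rk}\,Q_{ii}=d$.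
\end{proof}

\begin{proposition}\label{prop:smooth}
The scheme $X$ is smooth over $\mathbb Z$ of relative dimension $d$, and there is an exact sequence of vector bundles, compatible with base change,
\begin{equation}\label{eq:tangent}
0\to T_X\to C^0\to C^1\to C^2\to0 .
\end{equation}
For every field $k$, $X_k$ is geometrically irreducible and $U_k$ is dense in it.
\end{proposition}

\begin{proof}
By the infinitesimal criterion \cite[17.14.2]{EGA}, a scheme of finite type over a noetherian base is smooth if points lift along all surjections $A'\to A$ of local Artin rings. Filtering the kernel $J$ by $\mathfrak m^rJ$, we may assume that the maximal ideal $\mathfrak m$ of $A'$ kills $J$. Let $k=A'/\mathfrak m$, let $W\in X(A)$, and let $\bar W,\bar Q$ be the reductions to $k$. Lift each $W_v$ to a direct summand $W'_v\subseteq E_v\otimes A'$ by lifting a basis, and let $Q'_v$ be the quotient. For an arrow $s\to t$ the map $W'_s\to Q'_t$ vanishes over $A$, so it takes values in $JQ'_t=\bar Q_t\otimes_kJ$ and factors through $\bar W_s$. These maps form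 an element $c\in C^1(\bar W,\bar Q)\otimes J$, and $W'$ lies in $X(A')$ if and only if $c=0$.

For a square at $v$ and $w\in W'_v$ write $w=w_1+r_1$ with $w_1\in W'_{s_1}$ and $r_1\in JE_{s_1}$ representing $c_{vs_1}(w)$. As $w_1\equiv w$ modulo $\mathfrak m$, the image of $w$ in $Q'_{v^+}$ is $c_{s_1v^+}(w)+\bar Q_{s_1v^+}c_{vs_1}(w)$, the first bracket of $\partial^1c$. The same computation through $s_2$ shows that it is also the second bracket, so $\partial^1c=0$. By Proposition~\ref{prop:vanish}, $c=\partial^0\psi$. Lift $\psi_v$ to $\tilde\psi_v\colon W'_v\to JE_v$ and put $W''_v=\{w-\tilde\psi_v(w)\}$. For $w\in W'_s$ write $w=w_t+r$ with $w_t\in W'_t$ and $r\in JE_t$; then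
\[
w-\tilde\psi_s(w)=\bigl(w_t-\tilde\psi_t(w_t)\bigr)+\bigl(r+\tilde\psi_t(w_t)-\tilde\psi_s(w)\bigr),
\]
so the cochain of $W''$ is $c-\partial^0\psi=0$, and $W''\in X(A')$ lifts $W$.

The same formula, applied to $B[\varepsilon]/(\varepsilon^2)\to B$ and the constant lift of $x\in X(B)$, shows that the lifts of $x$ correspond to $\ker(x^*C^0\to x^*C^1)$; thus $T_X=\ker\partial^0$. By Proposition~\ref{prop:vanish} and Nakayama's lemma, $\partial^1$ is surjective. Its kernel $Z^1$ is then a vector bundle whose formation commutes with base change, and $C^0\to Z^1$ is surjective on fibers, hence surjective. This gives \eqref{eq:tangent}, and the rank of $T_X$ is $d$ by Lemma~\ref{lem:ranks}. Finally, a smooth connected variety over an algebraically closed field is irreducible, so Lemma~\ref{lem:conn} gives the last claim.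
\end{proof}

\begin{corollary}\label{cor:det}
There is an isomorphism of line bundles on $X$
\[
\det T_X\cong\bigotimes_{i=1}^{n-1}(\det W_{ii})^{-a_i}\otimes\bigotimes_{j=1}^{n-1}(\det W_{1j})^{a_{j+2}-a_{j+1}} .
\]
\end{corollary}

\begin{proof}
Determinants are multiplicative in short exact sequences, so \eqref{eq:tangent} gives $\det T_X\cong\det C^0\otimes(\det C^1)^{-1}\otimes\det C^2$. Also $\det\mathrm{Hom}(W_s,Q_t)\cong(\det W_s)^{-\mathrm{rk}\,Q_t}\otimes(\det Q_t)^{\mathrm{rk}\,W_s}$, and $\det Q_t\cong(\det W_t)^{-1}$ because $E_t$ is trivial. Collect the exponents with Lemma~\ref{lem:ranks}.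
\end{proof}

\section{The density on the open cell}\label{sec:density}

Return to $k=\mathbb F_q$ and the notation of Section~\ref{sec:volume}. By Proposition~\ref{prop:smooth}, Lemma~\ref{lem:weil} applies to $U_k\subseteq X_k$. We identify $V_i\otimes K=K^{a_i}$ and write $O$ also for the standard lattice $O^{a_i}$. For $f=(f_i)\in\mathrm{Rep}(K)$ define lattices $L_i\subseteq K^{a_i}$ by
\[
L_1=O,\qquad L_{i+1}=O+f_iL_i .
\]
Thus $L_{i+1}=O+f_iO+f_if_{i-1}O+\cdots$ measures the denominators of all composites that end at $V_{i+1}$. For a $b\times a$ matrix $g$ over $K$ put $\theta(g)=\mathrm{vol}\{A\in\mathrm{Mat}_a(O):gA\in O\}$.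

\begin{proposition}\label{prop:density}
For $f\in\mathrm{Rep}(K)$,
\[
\rho(f)=\prod_{i=1}^{n-1}\theta(f_i)\cdot\prod_{i=1}^n[L_i:O]^{a_{i+1}-a_i} .
\]
\end{proposition}

\begin{proof}
Let $x\in X(O)$ extend $f$. If $\sigma$ is a section over $U_k$ of a line bundle $\mathcal L$ on $X_k$, write $\sigma(f)=u\ell$ with $u\in K$ and $\ell$ a generator of the $O$-module $x^*\mathcal L$, and put $\|\sigma(f)\|=|u|$. This is multiplicative in tensor products and invariant under isomorphisms of line bundles on $X_k$. If $\sigma$ is the wedge product of a frame over $U_k$ of a vector bundle $\mathcal E$ on $X_k$, and $\Lambda$ is the lattice spanned by the frame at $f$, then $\|\sigma(f)\|=[\Lambda:x^*\mathcal E]$.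

Let $\tau$ be the wedge product of the coordinate vector fields on $U_k=\mathbb A^d_k$, so $\|\tau(f)\|=\rho(f)$. By \eqref{eq:U}, the image under $1+f$ of the basis of $V_{[i,j]}$ is a frame of $W_{ij}$ over $U_k$; let $\sigma_{ij}$ be its wedge product and $\nu_{ij}=\|\sigma_{ij}(f)\|$. Under Corollary~\ref{cor:det}, $\tau$ and the corresponding monomial in the $\sigma_{ij}$ are nowhere vanishing sections of one line bundle on $\mathbb A^d_k$. Their ratio is an invertible polynomial, that is, a constant in $k^\times$, which has absolute value $1$. Therefore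
\[
\rho(f)=\prod_{i=1}^{n-1}\nu_{ii}^{-a_i}\prod_{j=1}^{n-1}\nu_{1j}^{\,a_{j+2}-a_{j+1}} .
\]
The lattice $x^*W_{ij}$ is a direct summand of $E_{ij}(O)$ that spans $(1+f)V_{[i,j]}(K)$, so it consists of the integral vectors of that space. Pulling back by $1+f$,
\[
\nu_{ij}=[V_{[i,j]}(O):\Lambda_{ij}],\qquad\Lambda_{ij}=\{v\in V_{[i,j]}(K):(1+f)v\in O\}.
\]
For $i=j$, $\Lambda_{ii}=\{v\in O:f_iv\in O\}$. A matrix $A$ counts in $\theta(f_i)$ exactly when its $a_i$ columns lie in $\Lambda_{ii}$, so $\nu_{ii}^{-a_i}=\theta(f_i)$.

For $i=1$, the components of $(1+f)v$ are $v_1$, $v_{l+1}+f_lv_l$ for $l<j$, and $f_jv_j$. Let $\Lambda'$ be defined by the integrality of all but the last. It is the preimage of $V_{[1,j]}(O)$ under a unipotent map, so it has the same volume as $V_{[1,j]}(O)$. By induction on $l$, the possible values of $v_{l+1}$ form the set $O+f_lL_l=L_{l+1}$, so the projection of $\Lambda'$ to $V_j(K)$ is $L_j$. The map $v\mapsto f_jv_j$ from $\Lambda'$ to $K^{a_{j+1}}/O$ has kernel $\Lambda_{1j}$ and image $(f_jL_j+O)/O$. Hence $\nu_{1j}=[\Lambda':\Lambda_{1j}]=[L_{j+1}:O]$.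 Since $[L_1:O]=1$, the formula follows.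
\end{proof}

For $\alpha_1+\alpha_2+\alpha_3$ we have $\theta(f_i)=\langle f_i\rangle^{-1}$, the exponent of $[L_2:O]$ is $0$, and $[L_3:O]=\langle f_2,f_2f_1\rangle$; this is the density found in Section~\ref{sec:hand}.

\section{Decoupling the integral}\label{sec:swap}

The lattice $L_{i+1}$ depends on all of $f_1,\dots,f_i$. We want to replace it by $O+f_iO$, which depends on $f_i$ alone. To argue by induction along the quiver, we integrate out $f_i,\dots,f_{n-1}$ and keep the lattice at vertex $i$ as a parameter. All integrands are nonnegative with values in $[0,\infty]$, so Tonelli's theorem lets us integrate in any order.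

For a lattice $L\supseteq O$ in $K^{a_i}$ define $S_i(L)$ and $R_i(L)$ by descending induction. Put $S_n(L)=R_n(L)=[L:O]^{-a_n}$, and for $i<n$, integrating over $f\in\mathrm{Hom}(K^{a_i},K^{a_{i+1}})$,
\begin{align*}
S_i(L)&=[L:O]^{a_{i+1}-a_i}\int\theta(f)\,S_{i+1}(O+fL)\,df,\\
R_i(L)&=\int\mathrm{vol}\{A\in\mathrm{Mat}_{a_i}(K):AL\subseteq O,\ fA\in O\}\;R_{i+1}(O+fO)\,df .
\end{align*}
By Lemma~\ref{lem:weil} and Proposition~\ref{prop:density}, $S_1(O)=\int\rho(f)\,df=q^{-d}|X(\mathbb F_q)|$. In $S_i$ the lattice $L$ is passed on to the next vertex; in $R_i$ it only constrains the matrix $A$ at its own vertex. The value $R_n(L)$ fits this pattern: if $L=sO$ with $s\in GL_{a_n}(K)$, then $\{A:AL\subseteq O\}=\mathrm{Mat}_{a_n}(O)s^{-1}$ has volume $|\det s|^{-a_n}=R_n(L)$. We also have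
\begin{equation}\label{eq:inv}
R_i(gL)=R_i(L)\qquad(g\in GL_{a_i}(O)).
\end{equation}
For $i=n$ this holds because $|\det g|=1$. For $i<n$, the map $A\mapsto Ag$ preserves volume and sends $\{A:AgL\subseteq O,\ fA\in O\}$ onto $\{A:AL\subseteq O,\ fA\in O\}$.

\begin{proposition}\label{prop:swap}
$S_i(L)=R_i(L)$ for all $i$ and $L$.
\end{proposition}

\begin{proof}
We use descending induction on $i$. Let $i<n$, $a=a_i$, $b=a_{i+1}$, and $L=sO$ with $s\in GL_a(K)$, so $[L:O]=|\det s|$. In the definition of $S_i(L)$ replace $S_{i+1}$ by $R_{i+1}$ and substitute $f=f's^{-1}$, so that $fL=f'O$ and $df=|\det s|^{-b}df'$. In $\theta(f)$ substitute $A=sA'$, so that $fA=f'A'$ and $dA=|\det s|^adA'$. The powers of $|\det s|$ cancel, and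
\[
S_i(L)=\int\mathrm{vol}\{A:sA\in O,\ fA\in O\}\,\Phi(f)\,df,\qquad\Phi(f)=R_{i+1}(O+fO).
\]
Put $\Psi(A)=\int_{\{f:\,fA\in O\}}\Phi(f)\,df$ for $A\in\mathrm{Mat}_a(K)$. Exchanging the order of integration here and in the definition of $R_i(L)$, where $AL\subseteq O$ means $As\in O$, we get
\[
S_i(L)=\int_{\{A:\,sA\in O\}}\Psi(A)\,dA,\qquad R_i(L)=\int_{\{A:\,As\in O\}}\Psi(A)\,dA .
\]
For $a\leq1$ the two domains coincide. In general they differ: for $s=\mathrm{diag}(\varpi^{-1},1)$ the first asks that the first row of the integral matrix $A$ be divisible by $\varpi$, the second that the first column be. The integrals agree because $\Psi$ cannot tell $A$ from its transpose.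

To see this, let $g,g'\in GL_a(O)$. We have $\Phi(fg^{-1})=\Phi(f)$ since $g^{-1}O=O$. As $fgAg'\in O$ if and only if $(fg)A\in O$, the substitution $f\mapsto fg^{-1}$ gives $\Psi(gAg')=\Psi(A)$. By the Smith normal form over the discrete valuation ring $O$, every square matrix over $K$ is $g\Delta g'$ with $\Delta$ diagonal and $g,g'\in GL_a(O)$, so it lies in the same double coset as its transpose. Hence $\Psi(A^T)=\Psi(A)$. Transposition preserves the measure and turns $sA\in O$ into $As^T\in O$, so $S_i(L)=\int_{\{As^T\in O\}}\Psi(A)\,dA=R_i(s^TO)$, where the last equality is the formula for $R_i$ above; note that $s^TO\supseteq O$ since $(s^T)^{-1}$ is integral. Finally $s^T=gsg'$ with $g,g'\in GL_a(O)$, so $s^TO=gL$, and \eqref{eq:inv} gives $S_i(L)=R_i(L)$.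
\end{proof}

For $A\in\mathrm{Mat}_a(O)$ and $B\in\mathrm{Mat}_b(O)$ let
\[
h(A,B)=\mathrm{vol}\{f\in\mathrm{Mat}_{b\times a}(K):fA\in O,\ Bf\in O\},
\]
so $h(A,B)=1$ if $a=0$ or $b=0$.

\begin{corollary}\label{cor:h}
For every $\alpha\in Q^{\ge0}$ and every prime power $q$,
\[
|X_\alpha(\mathbb F_q)|=q^{d(\alpha)}\int_{\prod_i\mathrm{Mat}_{a_i}(O)}\ \prod_{i=1}^{n-1}h(A_i,A_{i+1})\,dA .
\]
\end{corollary}

\begin{proof}
For $n=1$ both sides are $1$. For $n\ge2$, $q^{-d}|X(\mathbb F_q)|=S_1(O)=R_1(O)$. Unroll the definition of $R_1(O)$, using that $A_i(O+f_{i-1}O)\subseteq O$ means $A_i\in O$ and $A_if_{i-1}\in O$. Then $R_1(O)$ is the volume of the set of all $(A_1,\dots,A_n,f_1,\dots,f_{n-1})$ with $A_i\in O$, $f_iA_i\in O$ and $A_{i+1}f_i\in O$. Integrate over the $f_i$ first.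
\end{proof}

\section{Reduction modulo $\varpi$}\label{sec:reduction}

The integral in Corollary~\ref{cor:h} is self-similar: the invertible part of $A_i$ modulo $\varpi$ splits off, and what remains is an integral of the same shape for a smaller dimension vector.

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item $h(A,B)$ depends only on the double cosets $GL_a(O)\,A\,GL_a(O)$ and $GL_b(O)\,B\,GL_b(O)$.
\item If $A=\mathrm{diag}(1_{a-r},\varpi A^\circ)$ and $B=\mathrm{diag}(1_{b-s},\varpi B^\circ)$ with $A^\circ\in\mathrm{Mat}_r(O)$ and $B^\circ\in\mathrm{Mat}_s(O)$, then $h(A,B)=q^{rs}h(A^\circ,B^\circ)$.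
\item Let $A\in\mathrm{Mat}_a(O)$ be Haar-random, conditioned on its reduction modulo $\varpi$ being a given $\varphi$ with $\dim\ker\varphi=r$. Then $A$ lies in the double coset of $\mathrm{diag}(1_{a-r},\varpi A^\circ)$ for a matrix $A^\circ$, depending on $A$, that is Haar-distributed on $\mathrm{Mat}_r(O)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For invertible integral $g,g',u,u'$, the conditions $fgAg'\in O$ and $uBu'f\in O$ say that $f'=u'fg$ satisfies $f'A\in O$ and $Bf'\in O$, and $f\mapsto f'$ preserves volume.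

(2) Write $f$ in blocks $f_{11},f_{12},f_{21},f_{22}$, with $f_{22}$ of size $s\times r$. The condition $fA\in O$ says that $f_{11}$, $f_{21}$, $\varpi f_{12}A^\circ$, $\varpi f_{22}A^\circ$ are integral, and $Bf\in O$ says that $f_{11}$, $f_{12}$, $\varpi B^\circ f_{21}$, $\varpi B^\circ f_{22}$ are integral. Together: $f_{11},f_{12},f_{21}$ are integral, and $f'=\varpi f_{22}$ satisfies $f'A^\circ\in O$, $B^\circ f'\in O$. Since $df_{22}=q^{rs}df'$, the claim follows.

(3) Choose $g,g'\in GL_a(O)$ with $g\varphi g'\equiv\mathrm{diag}(1_{a-r},0)$ modulo $\varpi$. Then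
\[
gAg'=\begin{pmatrix}1+\varpi x&\varpi y\\ \varpi z&\varpi w\end{pmatrix}
\]
with $x,y,z,w$ independent and Haar-distributed integral matrices. The block $1+\varpi x$ is invertible over $O$, so row and column operations over $O$ bring $gAg'$ to $\mathrm{diag}(1_{a-r},\varpi A^\circ)$ with $A^\circ=w-\varpi z(1+\varpi x)^{-1}y$. For fixed $x,y,z$ this is a translate of $w$, so $A^\circ$ is Haar-distributed.
\end{proof}

\begin{proposition}\label{prop:count}
For every prime power $q$, the numbers $y_\alpha=|X_\alpha(\mathbb F_q)|$ satisfy \eqref{eq:rec}. Consequently $|X_\alpha(\mathbb F_q)|=p^\vee_\alpha(q)$.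
\end{proposition}

\begin{proof}
Split the integral of Corollary~\ref{cor:h} according to the reduction $\varphi=(\varphi_i)$ of $(A_i)$ modulo $\varpi$. Each $\varphi$ has probability $q^{-\sum a_i^2}$. Given $\varphi$ with $\dim\ker\varphi=\beta$, the $A_i$ are still independent, so by Lemma~\ref{lem:h} the conditional expectation of $\prod h(A_i,A_{i+1})$ is
\[
q^{\sum b_ib_{i+1}}\int_{\prod_i\mathrm{Mat}_{b_i}(O)}\prod_ih(A^\circ_i,A^\circ_{i+1})\,dA^\circ=y_\beta,
\]
by Corollary~\ref{cor:h} for $\beta$. Hence $y_\alpha=q^{d(\alpha)-\sum a_i^2}\sum_\varphi y_{\dim\ker\varphi}$, which is \eqref{eq:rec}. Also $y_0=1$, since $X_0$ is a point. Apply Lemma~\ref{lem:rec}.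
\end{proof}

\section{From point counts to cohomology}\label{sec:end}

It remains to relate point counts to Betti numbers and to pass from $p_\alpha^\vee$ to $p_\alpha$. We use the Bia{\l}ynicki-Birula theorem (\cite{BB}, and \cite{Hesselink} over arbitrary fields) in the following form. Let $Y$ be a smooth projective variety over a field $k$ with an action of $\mathbb G_m$ induced by a linear action on an ambient projective space, and suppose that the geometric fixed points $y_1,\dots,y_N$ are finite in number and $k$-rational. Then, for a suitable order of the fixed points, the attracting sets $\{y:\lim_{\lambda\to0}\lambda y=y_j\}$ are the cells of a paving by affine spaces, and the dimension of the $j$-th cell is the number of positive weights of $\mathbb G_m$ on $T_{y_j}Y$.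

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Apply the theorem to $X_k$, which is smooth by Proposition~\ref{prop:smooth}, with the action of Section~\ref{sec:geometry}. The fixed points are the coordinate arrays, indexed by a set independent of $k$. At such a point the weights on $\mathrm{Hom}(W_s,Q_t)$ are differences of weights of basis vectors, determined by the array of subsets; on $T\subseteq\bigoplus_v\mathrm{Hom}(W_v,Q_v)$ none of them is zero. The sequence \eqref{eq:tangent} is equivariant, so the character of the tangent space is that of $C^0-C^1+C^2$, which does not depend on $k$. Hence $X_k$ is paved, and the number $c_m$ of $m$-dimensional cells is independent of $k$.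

For $k=\mathbb F_q$, Proposition~\ref{prop:count} gives $\sum_mc_mq^m=|X(\mathbb F_q)|=p^\vee_\alpha(q)$. Two rational functions that agree at all prime powers are equal, so $p_\alpha^\vee=\sum_mc_mq^m$.

For $k=\mathbb C$, the compactly supported cohomology $H^*_c(\mathbb C^m,\mathbb Z)$ is $\mathbb Z$ in degree $2m$ and zero elsewhere. In the long exact sequence
\[
\cdots\to H^r_c(X_{\le j}\setminus X_{\le j-1})\to H^r_c(X_{\le j})\to H_c^r(X_{\le j-1})\to\cdots
\]
the outer groups are free and vanish for odd $r$, by induction on $j$; so the sequence breaks into split short exact sequences. Since $X(\mathbb C)$ is compact, $H^*(X(\mathbb C),\mathbb Z)$ is free, concentrated in even degrees, and $H^{2m}$ has rank $c_m$. Thus $P_{X_\alpha}(t)=p_\alpha^\vee(t^2)$.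

The space $X(\mathbb C)$ is a connected compact complex manifold of dimension $d$, so Poincar\'e duality gives $c_m=c_{d-m}$, that is, $p_\alpha^\vee(q)=q^dp^\vee_\alpha(q^{-1})$. By the definition of $p^\vee_\alpha$ the right side is $p_\alpha(q)$. Hence $p_\alpha=p_\alpha^\vee=\sum_mc_mq^m$. This proves Theorem~\ref{thm:A}, and also part (1) of Theorem~\ref{thm:B}, since the paving gives $[X_k]=\sum c_m\mathbb L^m$.

For (2), we have $c_m\in\mathbb N$ and $c_m=c_{d-m}$, and $c_0=c_d=1$ by connectedness. By the hard Lefschetz theorem, the $(d-r)$-th power of the hyperplane class $\eta$ induces an isomorphism $H^r\to H^{2d-r}$ in rational cohomology for $r\le d$. For $2m<d$ it factors through $\eta\colon H^{2m}\to H^{2m+2}$, which is therefore injective. So $c_m\le c_{m+1}$ for $2m<d$, and with the symmetry this is unimodality.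

Part (3) is Proposition~\ref{prop:count} together with the interpretation of $\gamma_{\alpha\beta}$.

For (4), let $A\in\mathrm{Mat}_a(O)$ and $B\in\mathrm{Mat}_b(O)$ be nonsingular and let $\Gamma=\mathrm{Mat}_{b\times a}(O)$. A homomorphism $\mathrm{coker}A\to\mathrm{coker}B$ lifts to a matrix $g\in\Gamma$; a matrix $g\in\Gamma$ induces a homomorphism if and only if $gA\in B\Gamma$, and it induces zero if and only if $g\in B\Gamma$. Setting $f=B^{-1}g$ identifies $\mathrm{Hom}_O(\mathrm{coker}A,\mathrm{coker}B)$ with $\{f:fA\in O,\ Bf\in O\}/\Gamma$, whose order is $h(A,B)$ because $\Gamma$ has volume $1$. By Lemma~\ref{lem:h}(2) with $r=a$ and $s=b$, $h(\varpi A,\varpi B)=q^{ab}h(A,B)$. Singular matrices have measure zero, so Corollary~\ref{cor:h} becomes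
\[
|X_\alpha(\mathbb F_q)|=\int\prod_{i=1}^{n-1}h(\varpi A_i,\varpi A_{i+1})\,dA=\mathbb E\prod_{i=1}^{n-1}|\mathrm{Hom}_O(M_i,M_{i+1})| .\qedhere
\]
\end{proof}

\begin{remark}
Theorem~\ref{thm:A} can also be deduced from Proposition~\ref{prop:count} without the paving. Write $p^\vee_\alpha=F+G/H$ with polynomials $F,G,H$ over $\mathbb Q$ and $\deg G<\deg H$, and let $N\ge1$ clear the denominators of $F$. At large prime powers $NG(q)/H(q)$ is an integer tending to $0$, so $G=0$ and $p^\vee_\alpha=\sum g_mq^m$ is a polynomial. Fix $q$ and a prime $\ell\nmid q$, and let $\omega_{ij}$ be the Frobenius eigenvalues on $H^i(X_{\overline{\mathbb F}_q},\mathbb Q_\ell)$. Grothendieck's trace formula gives $\sum_i(-1)^i\sum_j\omega_{ij}^r=\sum_mg_mq^{mr}$ for all $r\ge1$. By Deligne's theorem $|\omega_{ij}|=q^{i/2}$, so no eigenvalue occurs in two degrees and nothing cancels. The functions $r\mapsto\omega^r$ for distinct nonzero $\omega$ are linearly independent, so $H^i=0$ for odd $i$ and $\dim H^{2m}=g_m$. Since $X$ is smooth and projective over $\mathbb Z$,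 smooth and proper base change and the comparison with singular cohomology give $P_{X_\alpha}(t)=p^\vee_\alpha(t^2)$, and Poincar\'e duality concludes as above.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB} Bia{\l}ynicki-Birula, 1973.

\bibitem{EGA} EGA IV.

\bibitem{Hesselink} Hesselink, 1981.

\bibitem{Labelle} Antoine Labelle, \emph{On a specialization of Toda eigenfunctions}, arXiv:2502.10655 (2025).

\bibitem{Weil} Weil, \emph{Adeles and algebraic groups}.

\end{thebibliography}
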